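\title{Positive Banach--Mazur distances between $C[0,\omega]$ and $C([0,\omega]\times k)$}

\begin{abstract}
The positive Banach--Mazur distance from $C(S)$ to $C(S')$ is the infimum of $\|T\|\,\|T^{-1}\|$ over all positive isomorphisms $T:C(S)\to C(S')$. We compute it in both directions between $C[0,\omega]$ and $C([0,\omega]\times k)$, where $[0,\omega]\times k$ is the disjoint union of $k$ copies of the convergent sequence $[0,\omega]$. From one copy to $k$ copies the distance is $1$, $2+\sqrt3$, $2+\sqrt5$ for $k=1$, $k=2$, $k\ge3$; from $k$ copies to one copy it is $k+\sqrt{(k-1)(k+3)}$. All infima are attained. For $k=2$ the two values are $2+\sqrt3$ and $2+\sqrt5$, while the ordinary Banach--Mazur distance is $3$.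
\end{abstract}

\section{Introduction}

The Banach--Mazur distance $d_{\rm BM}(X,Y)$ of two isomorphic Banach spaces is the infimum of $\|T\|\,\|T^{-1}\|$ over all isomorphisms $T:X\to Y$. It is the least distortion of the norm with which $X$ can be identified with $Y$. For a compact Hausdorff space $S$, let $C(S)$ be the Banach space of real-valued continuous functions on $S$ with the supremum norm. This space also carries the pointwise order, and one can ask what it costs to respect that order. An operator $T:C(S)\to C(S')$ is \emph{positive} if $Tf\ge0$ whenever $f\ge0$, and the \emph{positive Banach--Mazur distance} is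
\[
d^+_{\rm BM}\big(C(S),C(S')\big)=\inf\big\{\|T\|\,\|T^{-1}\| : T:C(S)\to C(S') \text{ a positive isomorphism}\big\}.
\]
Thus $d^+_{\rm BM}\ge d_{\rm BM}\ge1$. Only $T$ is required to be positive, so the definition is one-sided. This is forced: if $T$ and $T^{-1}$ are both positive, then $f\mapsto Tf/T1$ and its inverse $g\mapsto T^{-1}(g\cdot T1)$ are positive and fix the constant $1$, so both have norm one (Lemma~\ref{lem:unital}), and a two-sided definition would produce no value other than $1$.

Let $K=[0,\omega]=\{0,1,2,\dots\}\cup\{\omega\}$ be the one-point compactification of the natural numbers, so that $C(K)$ is the space of convergent sequences, and let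
\[
L=[0,\omega]\times k=\{(n,i): n\le\omega,\ 1\le i\le k\},\qquad \omega_i=(\omega,i),
\]
be the disjoint union of $k$ copies of $K$. The spaces differ only in the number of limit points. By a result of Gordon, $d_{\rm BM}\big(C[0,\omega],C([0,\omega]\times2)\big)=3$. The problem we solve comes from the paper of Korpalski and Plebanek \cite{KP}: determine the two numbers
\[
d^+_{\rm BM}\big(C[0,\omega],C([0,\omega]\times2)\big)\qquad\text{and}\qquad d^+_{\rm BM}\big(C([0,\omega]\times2),C[0,\omega]\big).
\]
Both are at least $3$, and one might hope that in at least one direction the value $3$ is reached by positive operators. It is not: the numbers are $2+\sqrt3$ and $2+\sqrt5$. This is the case $k=2$ of the following theorem.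

\begin{theorem}\label{thm:main}
Let $k\ge1$.
\begin{itemize}
\item[(A)] $d^+_{\rm BM}\big(C[0,\omega],C([0,\omega]\times k)\big)$ equals $1$, $2+\sqrt3$, $2+\sqrt5$ for $k=1$, $k=2$, $k\ge3$ respectively.
\item[(B)] $d^+_{\rm BM}\big(C([0,\omega]\times k),C[0,\omega]\big)=k+\sqrt{(k-1)(k+3)}$.
\end{itemize}
All these infima are attained.
\end{theorem}

Since $3<2+\sqrt3$, Gordon's value shows that for $k=2$ both lower bounds fail without positivity. The value in (A) is bounded in $k$, while the value in (B), written as $k+\sqrt{(k+1)^2-4}$, lies between $2k$ and $2k+1$ for $k\ge2$. The reason is visible once $T$ is normalized so that $T1=1$. Then each value $Tf(y)$ is an average of values of $f$ against a probability measure $\mu_y$, and $\|T^{-1}\|$ is the factor by which an error in the averages can grow when $f$ is recovered from them. In direction (B) the measures $\mu_n$ approach the single measure $\mu_\omega$. To detect the values of $f$ near $\omega_i$, this measure must give $\omega_i$ a mass $a_i>0$, and recovering those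 values means dividing by $a_i$. The $k$ limit points compete for total mass one, so the cost grows with $k$. In direction (A) each limit point $\omega_i$ has its own measure $\mu_{\omega_i}$, and each of them may give $\omega$ a large mass. The only constraint is that these measures must stay apart from one another, and this costs a bounded amount.

For $k=1$ the identity operator gives the value $1$ in both parts, so \emph{from now on $k\ge2$}. Section~\ref{sec:dual} sets up the averaging description, and Section~\ref{sec:hand} works out a family of operators for $k=2$ in which the mechanism of the proof appears. Part (B) is Propositions~\ref{prop:Bup} and~\ref{prop:Blow}, and part (A) is Propositions~\ref{prop:Aup} and~\ref{prop:Alow}, in both cases combined with Lemma~\ref{lem:unital}.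

\section{Averaging measures and dual vectors}\label{sec:dual}

Let $S$ and $S'$ each denote $K$ or $L$. A function $f$ on $K$ is continuous if and only if $f(n)\to f(\omega)$. If $[0,\omega)$ is partitioned into finitely many points and finitely many injectively enumerated sequences, this means that $f$ tends to $f(\omega)$ along each of the sequences. Singletons of isolated points and the tails $[N,\omega]\subset K$ and $[N,\omega]\times\{i\}\subset L$ are clopen, so their indicator functions are continuous.

By the Riesz representation theorem, $C(S)^*$ is the space of finite signed Borel measures with the total variation norm. As $S$ is countable, every such measure is a sum of point masses, so $C(S)^*=\ell_1(S)$ with $\langle f,\mu\rangle=\sum_xf(x)\mu(x)$ and $\|\mu\|=\sum_x|\mu(x)|$. We write $\delta_x$ for the unit mass at $x$, $\mu(U)=\sum_{x\in U}\mu(x)$, and $\mu^\pm$ for the pointwise positive and negative parts; the \emph{mass} of $\mu$ is $\mu(S)$. The adjoint of an isomorphism $T$ satisfies $\langle f,T^*w\rangle=\langle Tf,w\rangle$,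 $(T^*)^{-1}=(T^{-1})^*$ and $\|(T^{-1})^*\|=\|T^{-1}\|$.

Call $T$ \emph{unital} if $T1=1$. The first step removes one of the two norms from the problem.

\begin{lemma}\label{lem:unital}
If $T:C(S)\to C(S')$ is positive, then $\|T\|=\|T1\|$. If $T$ is a positive isomorphism, then $\widetilde Tf=Tf/T1$ defines a unital positive isomorphism with $\|\widetilde T\|=1$ and $\|\widetilde T^{-1}\|\le\|T\|\,\|T^{-1}\|$. Hence $d^+_{\rm BM}\big(C(S),C(S')\big)$ is the infimum of $\|T^{-1}\|$ over unital positive isomorphisms.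
\end{lemma}

\begin{proof}
Applying $T$ to $-\|f\|\le f\le\|f\|$ gives $|Tf|\le\|f\|\,T1$, so $\|T\|=\|T1\|$. If $T$ is onto, choose $f$ with $Tf=1$; then $1\le\|f\|\,T1$, so $T1$ is bounded away from $0$ and multiplication by $1/T1$ is a positive automorphism of $C(S')$. Thus $\widetilde T$ is a unital positive isomorphism, of norm one by the first part, and $\widetilde T^{-1}g=T^{-1}(g\cdot T1)$ gives $\|\widetilde T^{-1}\|\le\|T^{-1}\|\,\|T1\|$.
\end{proof}

For a unital positive isomorphism $T:C(S)\to C(S')$ we fix the notation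
\[
M=\|T^{-1}\|\ge1,\qquad m=M-1,\qquad \mu_y=T^*\delta_y\in\ell_1(S),\qquad c^x=(T^{-1})^*\delta_x\in\ell_1(S')
\]
for $y\in S'$, $x\in S$. Thus $Tf(y)=\sum_x\mu_y(x)f(x)$ and $T^{-1}g(x)=\sum_yc^x(y)g(y)$: the measure $\mu_y$ is the average taken at $y$, and the \emph{dual vector} $c^x$ lists the coefficients with which $f(x)$ is recovered from the averages.

\begin{lemma}\label{lem:dual}
Let $T:C(S)\to C(S')$ be a unital positive isomorphism.
\begin{itemize}
\item[(a)] Each $\mu_y$ is a probability measure, each $c^x$ has mass $1$, and $M=\sup_x\|c^x\|$.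
\item[(b)] $\delta_x=T^*c^x=\sum_yc^x(y)\mu_y$ and $\delta_y=\sum_x\mu_y(x)c^x$, with convergence in norm.
\item[(c)] For $w\in\ell_1(S')$ we have $\|w\|\le M\|T^*w\|$; the masses of $w$ and $T^*w$ are equal; and $T^*w\ge0$ if $w\ge0$.
\item[(d)] For clopen $U\subset S$ and $V\subset S'$, the functions $y\mapsto\mu_y(U)$ and $x\mapsto c^x(V)$ are continuous.
\end{itemize}
\end{lemma}

\begin{proof}
We have $\mu_y(U)=T\mathbf 1_U(y)$ and $c^x(V)=T^{-1}\mathbf 1_V(x)$, which gives (d) and, for $U=S$, $V=S'$, the masses in (a). Also $\mu_y(U)\ge0$, and letting $U$ shrink to $x$ gives $\mu_y(x)\ge0$. Exchanging suprema, $M=\sup_{\|g\|\le1}\sup_x|\langle g,c^x\rangle|=\sup_x\|c^x\|$. For (b), apply the bounded operators $T^*$ and $(T^{-1})^*$ to the norm-convergent series $c^x=\sum_yc^x(y)\delta_y$ and $\mu_y=\sum_x\mu_y(x)\delta_x$. For (c), use $w=(T^{-1})^*T^*w$ for the first claim and $T^*w=\sum_yw(y)\mu_y$ with (a) for the other two.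
\end{proof}

All lower bounds below come from two sources: the inequality $\|c^x\|\le M$ for isolated points $x$ close to a limit point, and the inequality in (c) for \emph{test vectors} $w$ chosen so that most of $T^*w$ cancels. Positivity enters through (a) and (c): it lets us bound $\mu_y(x)$ by $\mu_y(U)$ for $x\in U$, and it lets us compute the norm of $T^*w$ as a mass.

\section{Two copies into one, by hand}\label{sec:hand}

Let $k=2$ and look for $T:C(L)\to C(K)$. The two numbers $f(\omega_1),f(\omega_2)$ must be recoverable from $Tf$, and the limit point of $K$ records only one combination of them; let an isolated point $z$ record a second one. Partition $[0,\omega)$ into $z$ and two sequences $(y^1_n)$, $(y^2_n)$, fix $0\le s<a<1$, put $a_1=1-a$, $a_2=a$, and set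
\[
\begin{aligned}
Tf(\omega)&=a_1f(\omega_1)+a_2f(\omega_2), &\qquad Tf(y^1_n)&=a_1f(n,1)+a_2f(\omega_2),\\
Tf(z)&=(1-s)f(\omega_1)+sf(\omega_2), & Tf(y^2_n)&=a_1f(\omega_1)+a_2f(n,2).
\end{aligned}
\]
(The case $s>a$ is the same with the copies exchanged; for $s=a$ the operator is not injective.) This $T$ is positive and unital. Solving $Tf=g$, first the two equations on the left, whose determinant is $\pm(a-s)$, and then $g(y^i_n)-g(\omega)=a_i\big(f(n,i)-f(\omega_i)\big)$, gives
\[
c^{\omega_1}=\frac{a\,\delta_z-s\,\delta_\omega}{a-s},\qquad c^{\omega_2}=\frac{(1-s)\delta_\omega-(1-a)\delta_z}{a-s},\qquad c^{(n,i)}=c^{\omega_i}+\frac{\delta_{y^i_n}-\delta_\omega}{a_i}.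
\]
The solution $f$ is continuous because $g(y^i_n)\to g(\omega)$, so $T$ is an isomorphism. Let $\gamma_i$ be the coefficient of $c^{\omega_i}$ at $\omega$ and $r_i$ the absolute value of its coefficient at $z$. Then
\begin{equation}\label{eq:model}
\|c^{(n,i)}\|=r_i+\Big|\gamma_i-\frac1{a_i}\Big|+\frac1{a_i}=r_i+\max\Big\{\frac2{a_i}-\gamma_i,\ \gamma_i\Big\},
\end{equation}
which is at least $r_i+|\gamma_i|=\|c^{\omega_i}\|$. Here $\gamma_1\le0$, and $\gamma_2\ge1/a$ because $a(1-s)\ge a-s$. Therefore
\[
M=\max\Big\{1+\frac{2s}{a-s}+\frac2{1-a},\ \ 1+\frac{2(1-a)}{a-s}\Big\}.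
\]
Both terms are nondecreasing in $s$, so $s=0$ is best, and then $M=\max\{1+\frac2{a_1},\frac2{a_2}-1\}$. Equal weights $a=\frac12$ give $M=5$. In general $M$ is the least number for which $a_1\ge\frac2m$ and $a_2\ge\frac2{m+2}$; since $a_1+a_2=1$, we need $\frac2m+\frac2{m+2}\le1$, that is $m\ge1+\sqrt5$, with equality for the weights $a_1=\frac2m$, $a_2=\frac2{m+2}$. The best operator of the family has $M=2+\sqrt5$.

The computation shows the mechanism. Recovering $f(n,i)$ costs $1/a_i$ for the term $\delta_{y^i_n}/a_i$ and another $1/a_i$ for the correction $-\delta_\omega/a_i$, unless the correction cancels against the coefficient $\gamma_i$. The amount of cancellation is measured by $t_i=a_i\gamma_i$, and it is complete at $t_i=1$. But $\delta_\omega=a_1c^{\omega_1}+a_2c^{\omega_2}$ by Lemma~\ref{lem:dual}(b), so $t_1+t_2=1$: there is one unit of cancellation to distribute. For $s=0$ it all goes to the second copy. To prove that no operator does better we must (i) obtain \eqref{eq:model} as an inequality for arbitrary $T$,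 (ii) show that nothing is gained by sharing the unit, $0<t_i<1$, which never happens in this family, and (iii) show that nothing is gained by letting $\mu_\omega$ charge isolated points, which allows $\sum_it_i>1$.

\section{From $k$ copies to one}\label{sec:B}

The function $\varphi(m)=\frac{2(k-1)}m+\frac2{m+2}$ is strictly decreasing on $(0,\infty)$. Clearing denominators, $\varphi(m)=1$ is equivalent to $m^2-2(k-1)m-4(k-1)=0$, whose positive root is
\[
m_k=(k-1)+\sqrt{(k-1)(k+3)}.
\]
The value in Theorem~\ref{thm:main}(B) is $1+m_k$.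

\subsection{The extremal operator}
We give the unit of cancellation to the last copy and record each other limit value at an isolated point.

\begin{proposition}\label{prop:Bup}
There is a unital positive isomorphism $T:C(L)\to C(K)$ with $\|T^{-1}\|=1+m_k$.
\end{proposition}

\begin{proof}
Put $a_i=\frac2{m_k}$ for $i<k$ and $a_k=\frac2{m_k+2}$, so that $\sum_ia_i=\varphi(m_k)=1$. Partition $[0,\omega)$ into points $z_1,\dots,z_{k-1}$ and sequences $(y^i_n)_{n<\omega}$, $1\le i\le k$, and set
\[
Tf(z_j)=f(\omega_j),\qquad Tf(y^i_n)=a_if(n,i)+\sum_{j\ne i}a_jf(\omega_j),\qquad Tf(\omega)=\sum_ja_jf(\omega_j).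
\]
Then $Tf$ is continuous, and $T$ is positive and unital. The equation $Tf=g$ has the unique solution
\[
f(\omega_j)=g(z_j)\ (j<k),\quad f(\omega_k)=\frac1{a_k}\Big(g(\omega)-\sum_{j<k}a_jg(z_j)\Big),\quad f(n,i)=f(\omega_i)+\frac{g(y^i_n)-g(\omega)}{a_i},
\]
which is continuous. We add absolute values of coefficients. For $i<k$ we get $\|c^{\omega_i}\|=1$ and $\|c^{(n,i)}\|=1+\frac2{a_i}=1+m_k$. For $i=k$ the terms $g(\omega)$ cancel, $f(n,k)=\frac1{a_k}\big(g(y^k_n)-\sum_{j<k}a_jg(z_j)\big)$, so $\|c^{(n,k)}\|=\|c^{\omega_k}\|=\frac{1+(1-a_k)}{a_k}=1+m_k$. Lemma~\ref{lem:dual}(a) finishes the proof.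
\end{proof}

\subsection{The cost of an isolated point}
For the rest of this section $T:C(L)\to C(K)$ is an arbitrary unital positive isomorphism. The measures $\mu_n$ $(n\le\omega)$ live on $L$ and the vectors $c^x$ $(x\in L)$ on $K$. Put
\[
\nu=\mu_\omega,\quad a_i=\nu(\omega_i),\quad b=1-\sum_ia_i\ge0,\quad \gamma_i=c^{\omega_i}(\omega),\quad r_i=\sum_{n<\omega}|c^{\omega_i}(n)|.
\]
Step (i) is the next lemma. There is no formula for $c^x$ now, but for $x$ close to $\omega_i$ we know three things: its first coordinates are close to those of $c^{\omega_i}$, its mass is $1$, and its late coordinates must reproduce $\delta_x$ from measures that give $x$ a mass of at most about $a_i$.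

\begin{lemma}\label{lem:Bcost}
For every $i$, $a_i>0$ and $M\ge r_i+\max\{\frac2{a_i}-\gamma_i,\ \gamma_i\}$.
\end{lemma}

\begin{proof}
Let $0<\varepsilon<1$. Choose a clopen neighborhood $W$ of $\omega_i$ with $\nu(W)<a_i+\varepsilon$. By Lemma~\ref{lem:dual}(d) there is $N$ with $\mu_n(W)<a_i+\varepsilon$ for $n\ge N$, and we may take $N$ so large that $\sum_{N\le n<\omega}|c^{\omega_i}(n)|<\varepsilon$. Next choose $x=(l,i)$ with $l<\omega$ so large that
\[
x\in W,\qquad \sum_{n<N}|c^x(n)-c^{\omega_i}(n)|<\varepsilon,\qquad M\mu_n(x)<\varepsilon\ \text{ for } n\in\{0,\dots,N-1,\omega\};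
\]
the second condition uses (d) for singletons, the third that each $\mu_n$ is summable. Put $s^\pm=\sum_{N\le n<\omega}c^x(n)^\pm$. Evaluate $\delta_x=\sum_nc^x(n)\mu_n$ at $x$. The terms with $n<N$ or $n=\omega$ contribute at most $\|c^x\|\,\varepsilon/M\le\varepsilon$, and for the others $0\le\mu_n(x)\le\mu_n(W)<a_i+\varepsilon$. Hence
\[
1\le\varepsilon+s^+(a_i+\varepsilon),\qquad\text{that is,}\qquad s^+\ge\frac{1-\varepsilon}{a_i+\varepsilon}.
\]
Since $s^+\le M$, letting $\varepsilon\to0$ gives $Ma_i\ge1$, so $a_i>0$. The vectors $c^x$ and $c^{\omega_i}$ both have mass $1$; their masses on $[0,N)$ differ by less than $\varepsilon$, and $c^{\omega_i}$ has mass less than $\varepsilon$ in absolute value on $[N,\omega)$. Therefore $|c^x(\omega)+s^+-s^--\gamma_i|<2\varepsilon$, and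
\[
M\ge\|c^x\|\ge(r_i-2\varepsilon)+\big(|\gamma_i-s^++s^-|-2\varepsilon\big)+s^++s^-\ge r_i-4\varepsilon+|\gamma_i-s^+|+s^+.
\]
Finally $|\gamma_i-s^+|+s^+=\max\{2s^+-\gamma_i,\gamma_i\}$. Insert the bound for $s^+$ and let $\varepsilon\to0$.
\end{proof}

A maximum of two numbers is at least their mean, so $M\ge1/a_i$ for all $i$. Some $a_i$ is at most $1/k$, hence $M\ge k\ge2$ and $m\ge1$; we may divide by $m$.

\subsection{Sharing the cancellation}
Put $t_i=a_i\gamma_i$, and let $\sigma^i=a_ic^{\omega_i}-t_i\delta_\omega$ be the part of $a_ic^{\omega_i}$ on the isolated points, so $\sigma^i(\omega)=0$ and $\|\sigma^i\|=a_ir_i$. Then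
\begin{equation}\label{eq:sigma}
T^*\sigma^i=a_i\delta_{\omega_i}-t_i\nu=(1-t_i)a_i\delta_{\omega_i}-t_i(\nu-a_i\delta_{\omega_i}),\qquad \sigma^i(K)=a_i-t_i,
\end{equation}
and Lemma~\ref{lem:Bcost} multiplied by $a_i$ reads
\begin{equation}\label{eq:Bcost}
a_iM\ge\|\sigma^i\|+\max\{2-t_i,\ t_i\}.
\end{equation}
In the extremal operator a copy with $t_i=0$ has weight $\frac2m$ and the copy with $t_i=1$ has weight $\frac2{m+2}$. Sharing is useless if the required weight is at least the linear interpolation of these two values,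
\[
\ell(t)=\frac2m(1-t)+\frac2{m+2}\,t=\frac2m-\lambda t,\qquad \lambda=\frac2m-\frac2{m+2}=\frac4{m(m+2)}\in\Big(0,\frac2m\Big).
\]

\begin{lemma}\label{lem:chord}
For every $i$, $a_i\ge\ell(t_i)$.
\end{lemma}

\begin{proof}
Drop the index $i$ from $a_i,t_i,\sigma^i$. Outside $[0,1]$ the bound $\|\sigma\|\ge|a-t|$ from \eqref{eq:sigma} suffices. If $t<0$, then \eqref{eq:Bcost} gives $aM\ge(a-t)+(2-t)$, so $a\ge\frac2m(1-t)\ge\ell(t)$. If $t>1$, it gives $aM\ge(t-a)+t$, so $a\ge\frac{2t}{m+2}\ge\ell(t)$.

Let $0\le t\le1$. Now the two terms in \eqref{eq:sigma} have opposite signs, and the mass of $\sigma$ underestimates its norm. The measures $P=(1-t)a\delta_{\omega_i}$ and $P'=t(\nu-a\delta_{\omega_i})$ are positive with disjoint supports, so $P$ is the positive part of $T^*\sigma=P-P'$. The measures $T^*\sigma^+$ and $T^*\sigma^-$ are positive with the same difference, so $T^*\sigma^+\ge\max\{T^*\sigma,0\}=P$ pointwise. Hence there is a positive measure $E$, of mass $e$ say, with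
\[
T^*\sigma^+=P+E,\qquad T^*\sigma^-=P'+E .
\]
Comparing masses by Lemma~\ref{lem:dual}(c), $\|\sigma^+\|=(1-t)a+e$ and $\|\sigma^-\|=t(1-a)+e$. Thus $\|\sigma\|=a+t-2at+2e$, and \eqref{eq:Bcost} with the term $2-t$ gives
\begin{equation}\label{eq:excess}
a(m+2t)\ge2+2e .
\end{equation}
With $e=0$ this is the bound $a\ge\frac2{m+2t}$, which agrees with $\ell$ at $t=0,1$ but is convex and lies below the chord in between. So we need a lower bound on the excess $e$. It comes from injectivity of $T^*$: if $e=0$ and $0<t<1$, then $\nu=\frac P{1-t}+\frac{P'}t$ is the image of both $\delta_\omega$ and a vector supported on isolated points. Quantitatively, take the test vector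
\[
w=\delta_\omega-\frac{\sigma^+}{1-t}-\frac{\sigma^-}t,\qquad T^*w=-\Big(\frac1{1-t}+\frac1t\Big)E=-\frac E{t(1-t)} .
\]
Its three terms have disjoint supports, so $\|w\|=1+a+\frac e{1-t}+(1-a)+\frac et=2+\frac e{t(1-t)}$. Lemma~\ref{lem:dual}(c) gives $2+\frac e{t(1-t)}\le\frac{Me}{t(1-t)}$, that is $e\ge\frac{2t(1-t)}m$, and this bound is trivial for $t\in\{0,1\}$. By \eqref{eq:excess},
\[
a(m+2t)\ge2+\frac{4t(1-t)}m\ge2+\frac{8t(1-t)}{m(m+2)}=\Big(\frac2m-\frac{4t}{m(m+2)}\Big)(m+2t)=\ell(t)(m+2t),
\]
where the first equality holds because $\frac{4t}m-\frac{4t}{m+2}=\frac{8t}{m(m+2)}$. Divide by $m+2t>0$.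
\end{proof}

The bound on $e$ cannot be skipped: for $k=2$ and $t_1=t_2=a_1=a_2=\frac12$, inequality \eqref{eq:excess} with $e=0$ gives only $m\ge3$, less than $1+\sqrt5$.

\subsection{Exceeding the budget}
Put $\tau=\sum_it_i$. If $b=0$, then $\nu=\sum_ia_i\delta_{\omega_i}$, so $\delta_\omega=\sum_ia_ic^{\omega_i}$ and $\tau=1$ as in Section~\ref{sec:hand}. In general the test vector $\delta_\omega-\sum_ia_ic^{\omega_i}$ shows that $\tau>1$ has to be paid for with mass $b$ taken away from the limit points.

\begin{lemma}\label{lem:budget}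
If $\tau>1$, then $b\ge\frac2m(\tau-1)$.
\end{lemma}

\begin{proof}
Let $w=(1-\tau)\delta_\omega-\sum_i\sigma^i$. By \eqref{eq:sigma}, $T^*w=\nu-\sum_ia_i\delta_{\omega_i}$, a positive measure of mass $b$. The vector $\sum_i\sigma^i$ vanishes at $\omega$ and has mass $1-b-\tau<0$. Hence $Mb\ge\|w\|\ge(\tau-1)+(\tau-1+b)$.
\end{proof}

\begin{proposition}\label{prop:Blow}
Every unital positive isomorphism $T:C(L)\to C(K)$ has $\|T^{-1}\|\ge1+m_k$.
\end{proposition}

\begin{proof}
Summing Lemma~\ref{lem:chord} over $i$ gives $1=b+\sum_ia_i\ge b+\frac{2k}m-\lambda\tau$. If $\tau\le1$, then $b-\lambda\tau\ge-\lambda$ because $b\ge0$. If $\tau>1$, then $b\ge\frac2m(\tau-1)\ge\lambda(\tau-1)$ by Lemma~\ref{lem:budget}, and again $b-\lambda\tau\ge-\lambda$. So $1\ge\frac{2k}m-\lambda=\varphi(m)$, and $m\ge m_k$ since $\varphi$ is strictly decreasing.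
\end{proof}

\section{From one copy to $k$ copies}\label{sec:A}

\subsection{Two constructions}
Now $T:C(K)\to C(L)$, and the $k$ values $Tf(\omega_i)$ must be independent although $K$ has one limit point. We mix $f(\omega)$ with the value of $f$ at an isolated point $p_i$. One can do this for all copies but one, or for all copies, spending one isolated point of $L$ to restore injectivity.

\begin{proposition}\label{prop:Aup}
For every $k\ge2$ there is a unital positive isomorphism $T:C(K)\to C(L)$ with $\|T^{-1}\|=2+\sqrt5$. For $k=2$ there is one with $\|T^{-1}\|=2+\sqrt3$.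
\end{proposition}

\begin{proof}
Let $0<a<1$. Both operators below are positive and unital and take continuous functions to continuous functions.

\emph{The asymmetric operator.} Partition $[0,\omega)$ into points $p_2,\dots,p_k$ and sequences $(x^i_n)_{n<\omega}$, $1\le i\le k$. Set $Tf(n,1)=f(x^1_n)$, $Tf(\omega_1)=f(\omega)$, and for $i\ge2$
\begin{equation}\label{eq:mix}
Tf(n,i)=af(x^i_n)+(1-a)f(p_i),\qquad Tf(\omega_i)=af(\omega)+(1-a)f(p_i).
\end{equation}
The equation $Tf=g$ has the unique solution $f(\omega)=g(\omega_1)$, $f(x^1_n)=g(n,1)$,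
\[
f(p_i)=\frac{g(\omega_i)-ag(\omega_1)}{1-a},\qquad f(x^i_n)=g(\omega_1)+\frac{g(n,i)-g(\omega_i)}a\qquad(i\ge2),
\]
and $f(x^i_n)\to f(\omega)$ for every $i$. Adding absolute values of coefficients, $M=\max\{\frac{1+a}{1-a},1+\frac2a\}$. The two terms agree when $a^2+a-1=0$, that is for $a=\frac{\sqrt5-1}2$, where $1+\frac2a=1+(\sqrt5+1)=2+\sqrt5$.

\emph{The symmetric operator.} Partition $[0,\omega)$ into points $p_1,\dots,p_k$ and sequences $(x^1_n)_{1\le n<\omega}$ and $(x^i_n)_{n<\omega}$, $2\le i\le k$. Set $Tf(0,1)=\frac1k\sum_jf(p_j)$ and define $Tf$ by \eqref{eq:mix} at all other points of $L$, now with $1\le i\le k$. Given $g$, put $\zeta=g(0,1)$ and $\bar g=\frac1k\sum_jg(\omega_j)$. Averaging the equations at the limit points gives $\bar g=af(\omega)+(1-a)\zeta$, and this leads to the unique solution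
\[
f(\omega)=\frac{\bar g-(1-a)\zeta}a,\qquad f(p_i)=\zeta+\frac{g(\omega_i)-\bar g}{1-a},\qquad f(x^i_n)=f(\omega)+\frac{g(n,i)-g(\omega_i)}a,
\]
which is again continuous. The functional $g(\omega_i)-\bar g$ has norm $(1-\frac1k)+\frac{k-1}k=2-\frac2k$, and $af(x^i_n)=g(n,i)-\big(g(\omega_i)-\bar g\big)-(1-a)\zeta$. Therefore
\begin{equation}\label{eq:symm}
M=\max\Big\{\frac{2-a}a,\ 1+\frac{2-2/k}{1-a},\ \frac{4-2/k}a-1\Big\},
\end{equation}
and the first term is smaller than the third. For $k=2$ and $a=\frac{3-\sqrt3}2$ we get $1+\frac1{1-a}=1+\frac2{\sqrt3-1}=2+\sqrt3$ and $\frac3a-1=\frac6{3-\sqrt3}-1=2+\sqrt3$.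
\end{proof}

\begin{remark}
For $k\ge3$ the symmetric operator loses: by \eqref{eq:symm}, $M\ge\frac{10}{3a}-1\ge\frac{13}3$ if $a\le\frac58$, and $M\ge1+\frac4{3(1-a)}\ge\frac{41}9$ if $a\ge\frac58$, while $2+\sqrt5<\frac{13}3$.
\end{remark}

\subsection{Two opposite constraints on the mass at $\omega$}
For the rest of the paper $T:C(K)\to C(L)$ is an arbitrary unital positive isomorphism. The measures $\mu_y$ $(y\in L)$ live on $K$ and the vectors $c^x$ $(x\in K)$ on $L$. Put
\[
\nu_i=\mu_{\omega_i},\qquad a_i=\nu_i(\omega),\qquad c=c^\omega,\qquad c_i=c(\omega_i),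
\]
let $Q$ and $R$ be the masses of $c^+$ and $c^-$ on the isolated points of $L$, and let $r=Q+R$. Since $c$ has mass $1$,
\begin{equation}\label{eq:mass}
\sum_jc_j+Q=1+R .
\end{equation}
The parameter that governs the $i$th copy is
\begin{equation}\label{eq:d}
d_i=1+R-c_i=\sum_{j\ne i}c_j+Q,\qquad\text{so that}\qquad 2d_i-1=r+\sum_{j\ne i}c_j-c_i ;
\end{equation}
the last identity is the sum of the two expressions for $d_i$. It shows that $2d_i=\|c-\delta_{\omega_i}\|$ when $c_i\le1$ and $c_j\ge0$ for $j\ne i$: the number $d_i$ measures how far the recipe for $f(\omega)$ is from reading off $g(\omega_i)$. The plan is as follows. Recovering $f$ at isolated points requires $a_i$ to be large (Lemma~\ref{lem:Acost}); keeping $\nu_i$ apart from $\delta_\omega$ requires $a_i$ to be small unless $d_i$ is small (Lemma~\ref{lem:Asep}); together these bound $d_i$ from above; and $c$ cannot be close to several $\delta_{\omega_i}$ at once.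

In both constructions, on the copies defined by \eqref{eq:mix}, we have $c^x=c+\frac1a(\delta_{(n,i)}-\delta_{\omega_i})$ for $x=x^i_n$, of norm at least $r+\sum_{j\ne i}|c_j|-c_i+\frac2a$. The next lemma extends this to arbitrary $T$. The new difficulty, compared with Lemma~\ref{lem:Bcost}, is that a point $x$ near $\omega$ need not be tied to the copy $i$. We have to find an $x$ whose dual vector has large mass far out in that copy, and the second identity of Lemma~\ref{lem:dual}(b) provides it.

\begin{lemma}\label{lem:Acost}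
For every $i$, $a_i>0$ and $M\ge r+\sum_{j\ne i}|c_j|-c_i+\frac2{a_i}\ge2d_i-1+\frac2{a_i}$.
\end{lemma}

\begin{proof}
The second inequality follows from \eqref{eq:d}. Let $0<\varepsilon<\frac1{2M+1}$ and choose $N$ with $\sum_j\sum_{N\le n<\omega}|c(n,j)|<\varepsilon$. For $x\in K$ let $u_j(x)=c^x\big([N,\omega)\times\{j\}\big)$; then $|u_j(x)|\le M$ and $|u_j(\omega)|<\varepsilon$. Apply Lemma~\ref{lem:dual}(d) to the singletons $\{(n,j)\}$, $n<N$, and to the tails $[N,\omega]\times\{j\}$. There is $X<\omega$ such that for $X\le x<\omega$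
\[
\sum_j\sum_{n<N}|c^x(n,j)-c(n,j)|<\varepsilon,\qquad |c^x(\omega_j)+u_j(x)-c_j|<2\varepsilon\quad(1\le j\le k),
\]
and we enlarge $X$ so that $\nu_i([X,\omega))<\varepsilon$. For such $x$ the coordinates with $n<N$ contribute at least $r-2\varepsilon$ to $\|c^x\|$, and the $j$th tail contributes at least $|c^x(\omega_j)|+|u_j(x)|$. For $j\ne i$ this is at least $|c^x(\omega_j)+u_j(x)|$, and for $j=i$ it is at least $u_i(x)-c^x(\omega_i)=2u_i(x)-\big(c^x(\omega_i)+u_i(x)\big)$. Hence
\begin{equation}\label{eq:Alocal}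
M\ge\|c^x\|\ge(r-2\varepsilon)+\sum_{j\ne i}(|c_j|-2\varepsilon)+2u_i(x)-c_i-2\varepsilon\qquad(X\le x<\omega).
\end{equation}

It remains to find $x\in[X,\omega)$ with $u_i(x)$ large. Evaluating $\delta_y=\sum_x\mu_y(x)c^x$ on the set $[N,\omega)\times\{i\}$ gives
\[
\sum_xu_i(x)\mu_y(x)=1\ \text{ for } y=(n,i),\ N\le n<\omega,\qquad \sum_xu_i(x)\nu_i(x)=0 .
\]
We have no control of $u_i(x)$ for $x<X$ beyond $|u_i|\le M$, but there $\mu_y$ is close to $\nu_i$, so we subtract. By Lemma~\ref{lem:dual}(d), fix $y=(n,i)$ with $N\le n<\omega$ such that $\sum_{x<X}|\mu_y(x)-\nu_i(x)|<\varepsilon$ and $\mu_y([X,\omega])<\nu_i([X,\omega])+\varepsilon<a_i+2\varepsilon$. Then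
\[
\begin{aligned}
1={}&\sum_{x<X}u_i(x)\big(\mu_y(x)-\nu_i(x)\big)+\sum_{X\le x<\omega}u_i(x)\mu_y(x)-\sum_{X\le x<\omega}u_i(x)\nu_i(x)\\
&+u_i(\omega)\big(\mu_y(\omega)-\nu_i(\omega)\big)\ \le\ M\varepsilon+\sum_{X\le x<\omega}u_i(x)\mu_y(x)+M\varepsilon+\varepsilon .
\end{aligned}
\]
Put $\theta=\frac{1-(2M+1)\varepsilon}{a_i+2\varepsilon}>0$. If $u_i<\theta$ on $[X,\omega)$, the remaining sum is at most $\theta\mu_y([X,\omega))<1-(2M+1)\varepsilon$, which is impossible. So $u_i(x)\ge\theta$ for some $x\in[X,\omega)$. Since $\theta\le M$, letting $\varepsilon\to0$ gives $a_i>0$; inserting $x$ into \eqref{eq:Alocal} and letting $\varepsilon\to0$ gives the first inequality.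
\end{proof}

For the opposite constraint, remove from $\nu_i$ its atom at $\omega$. What remains has mass $1-a_i$, and its preimage under $T^*$ is explicit.

\begin{lemma}\label{lem:Asep}
For every $i$, $a_i(m+2d_i)\le m$.
\end{lemma}

\begin{proof}
The measure $T^*(\delta_{\omega_i}-a_ic)=\nu_i-a_i\delta_\omega$ is positive of mass $1-a_i$. By Lemma~\ref{lem:dual}(c) and \eqref{eq:d},
\[
M(1-a_i)\ge|1-a_ic_i|+a_i\sum_{j\ne i}|c_j|+a_ir\ge1+a_i(2d_i-1),
\]
and rearranging gives $m\ge a_i(M-1+2d_i)$.
\end{proof}

We have $m>0$. Indeed, if $m=0$, Lemma~\ref{lem:Asep} and $a_i>0$ give $d_i\le0$, so $c_i\ge1$ for all $i$, and then $\|c\|\ge k\ge2>1=M$. Now Lemma~\ref{lem:Asep} reads $\frac1{a_i}\ge1+\frac{2d_i}m$, and Lemma~\ref{lem:Acost} becomes $m+1\ge2d_i+1+\frac{4d_i}m$, that is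
\begin{equation}\label{eq:D}
d_i\le D:=\frac{m^2}{2(m+2)}\qquad(1\le i\le k).
\end{equation}
One more relation ties the copies together. Evaluating $\delta_\omega=\sum_yc(y)\mu_y$ at $\omega$ and using $0\le\mu_y(\omega)\le1$ for isolated $y$, we get
\begin{equation}\label{eq:atom}
1\le\sum_ia_ic_i+Q .
\end{equation}

\subsection{The two thresholds}

\begin{proposition}\label{prop:Alow}
Every unital positive isomorphism $T:C(K)\to C(L)$ has $\|T^{-1}\|\ge2+\sqrt3$ if $k=2$ and $\|T^{-1}\|\ge2+\sqrt5$ if $k\ge3$.
\end{proposition}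

\begin{proof}
Suppose $M<2+\sqrt5$; otherwise there is nothing to prove. Then $0<m<1+\sqrt5$, so $m^2-2m-4<0$, which says $D<1$. This fixes all signs: by \eqref{eq:D} and \eqref{eq:d}, $c_i=1+R-d_i>R\ge0$ for every $i$, and then $d_i=\sum_{j\ne i}c_j+Q>0$. Since $c_i>0$, we may insert the bound $a_i\le\frac m{m+2d_i}$ of Lemma~\ref{lem:Asep} into \eqref{eq:atom}:
\begin{equation}\label{eq:key}
1\le\sum_i\frac{m\,c_i}{m+2d_i}+Q .
\end{equation}

\emph{The case $k\ge3$.} Write $\frac m{m+2d_i}=1-\frac{2d_i}{m+2d_i}$ and use \eqref{eq:mass}. Then \eqref{eq:key} says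
\begin{equation}\label{eq:loss}
\sum_i\frac{2c_id_i}{m+2d_i}\le R .
\end{equation}
The left side is positive, so $R>0$. We show that each term is at least $\frac{2R}{m+2}$. From \eqref{eq:mass} and $c_j>R$ we get $c_i\le1+R-(k-1)R\le1$. Since $d_i=1+R-c_i$, we have $c_id_i-R=(c_i-R)(1-c_i)$, and therefore
\[
c_id_i(m+2)-R(m+2d_i)=m(c_i-R)(1-c_i)+2d_i(c_i-R)\ge0,
\]
which is the claim. Now \eqref{eq:loss} gives $R\ge\frac{2kR}{m+2}$, so $m\ge2k-2\ge4>1+\sqrt5$, a contradiction. The hypothesis $k\ge3$ is used only in the inequality $2k-2\ge4$; for $k=2$ this argument yields just $m\ge2$, and a sharper use of \eqref{eq:D} is needed.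

\emph{The case $k=2$.} Suppose that even $m<1+\sqrt3$. By \eqref{eq:d}, $c_1=d_2-Q$ and $c_2=d_1-Q$, so \eqref{eq:key} reads
\[
1\le\Phi(d_1,d_2)+Q\Big(1-\frac m{m+2d_1}-\frac m{m+2d_2}\Big),\qquad \Phi(d_1,d_2)=\frac{md_2}{m+2d_1}+\frac{md_1}{m+2d_2}.
\]
By \eqref{eq:D}, $2d_i\le\frac{m^2}{m+2}<m$, so both fractions in the bracket exceed $\frac12$ and the bracket is negative. Hence $\Phi(d_1,d_2)\ge1$ at a point of the square $[0,D]^2$. For fixed $d_2\ge0$, $\Phi$ is the sum of a convex and a linear function of $d_1$, and symmetrically in $d_2$. A convex function on an interval is largest at an endpoint; applying this in each variable in turn, $\Phi\ge1$ at some vertex of the square. But $\Phi(0,0)=0$ and $\Phi(D,0)=\Phi(0,D)=D<1$, so $\Phi(D,D)=\frac{2mD}{m+2D}\ge1$. This means $2D(m-1)\ge m$, that is $m(m-1)\ge m+2$, that is $m^2-2m-2\ge0$, which forces $m\ge1+\sqrt3$. This contradiction proves $M\ge2+\sqrt3$.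
\end{proof}

\begin{remark}
For $k=2$ the two operators of Proposition~\ref{prop:Aup} sit at the vertices of the square. The symmetric one has $Q=0$ and $d_1=d_2=\frac1{2a}=\frac{3+\sqrt3}6$, which equals $D$ at $m=1+\sqrt3$. The asymmetric one has $c=\delta_{\omega_1}$, so $(d_1,d_2)=(0,1)$, and $D=1$ exactly at $m=1+\sqrt5$.
\end{remark}

Propositions~\ref{prop:Bup}, \ref{prop:Blow}, \ref{prop:Aup} and~\ref{prop:Alow}, with the reduction of Lemma~\ref{lem:unital}, prove Theorem~\ref{thm:main}; the infima are attained because the operators constructed have norm one and their inverses have exactly the norms stated.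

\begin{thebibliography}{1}
\bibitem{KP} Maciej Korpalski and Grzegorz Plebanek, \emph{On positive Banach-Mazur distance}, arXiv:2604.23637 (2026).
\end{thebibliography}
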